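# Fragment size in unlabelled bridge-addable graph classes

## Graph classes, bridges and fragments

Graphs are finite and simple, with at least one vertex, and every class of graphs is closed under isomorphism. A *bridge* of a graph $G$ is an edge $uv$ whose ends lie in different components of $G-uv$; equivalently, an edge that lies on no cycle. The bridges of a graph form a forest (a cycle of bridges is impossible), so a graph on $n$ vertices has at most $n-1$ bridges.

**Definition (bridge-addable).** A class $\mathcal A$ is *bridge-addable* if, whenever $G\in\mathcal A$ has vertices $u,v$ in distinct components, the graph $G+uv$ is also in $\mathcal A$. The new edge is then a bridge of $G+uv$.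

*Example.* Forests form a bridge-addable class, since joining two trees by an edge creates no cycle. Graphs of maximum degree at most $1$ do not: from an edge and an isolated vertex we would get a path on three vertices.

**Definition (decomposable).** A class $\mathcal A$ is *decomposable* if a graph is in $\mathcal A$ exactly when each of its components is.

*Example.* Forests are decomposable. The class of connected graphs is bridge-addable (there is never anything to check) but not decomposable.

**Definition (labelled and unlabelled graphs).** $\mathcal A_n$ is the set of graphs in $\mathcal A$ on vertex set $\{1,\dots,n\}$, and $\tilde{\mathcal A}_n$ is the set of isomorphism classes of graphs in $\mathcal A_n$. When $\tilde{\mathcal A}_n\neq\emptyset$, we write $\tilde R_n\in_u\tilde{\mathcal A}$ for a uniformly random element of $\tilde{\mathcal A}_n$.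

*Example.* There are $7$ labelled forests on $\{1,2,3\}$ (three paths, three with one edge, one with no edge), but only $3$ unlabelled ones.

**Definition (fragment size).** $\mathrm{frag}(G)$ is the number of vertices of $G$ minus the maximum number of vertices in a component.

*Example.* If the components have $5,3,3$ vertices, then $\mathrm{frag}(G)=6$. A connected graph has $\mathrm{frag}=0$; the graph with $n$ vertices and no edges has $\mathrm{frag}=n-1$, which is the largest possible value.

**Definition (orbits).** $\mathrm{Aut}(G)$ acts on vertices, on pairs of vertices and on bridges of $G$. Two vertices are in the same orbit if some automorphism takes one to the other.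

*Example.* In the path $abc$ the vertex orbits are $\{a,c\}$ and $\{b\}$. The unlabelled path on three vertices can therefore be rooted in two ways, up to isomorphism. In general the number of rootings of $G$, up to isomorphism, is the number of vertex orbits.

Finally, $[x^n]f$ is the coefficient of $x^n$ in $f$. We use one standard inequality several times: if $f$ has non-negative coefficients and converges at $x_0>0$, then $[x^n]f\le f(x_0)\,x_0^{-n}$, because a single term is at most the whole sum.

## Is the expected unlabelled fragment size bounded?

For labelled graphs the following is known: if $\mathcal A$ is bridge-addable and $R_n$ is uniform on $\mathcal A_n$, then $\mathbb E[\mathrm{frag}(R_n)]<2$. A typical graph in such a class has one component that contains almost everything. Does this survive when labels are erased? The precise question comes from Colin McDiarmid, "Connectivity for an unlabelled bridge-addable graph class", arXiv:2001.05256 (2020):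

> Prove or disprove: for each graph class $\mathcal A$ which is bridge-addable and decomposable, there is a constant $c_{\mathcal A}$ such that, for each positive integer $n$ with $\tilde{\mathcal A}_n$ non-empty, if $\tilde R_n\in_u\tilde{\mathcal A}$ then $\mathbb E[\mathrm{frag}(\tilde R_n)]\le c_{\mathcal A}$.

The constant may depend on the class, but not on $n$. We shall see that the statement is false.

## Forests on at most four vertices

Let $\mathcal A$ be the class of forests. For $n=2$ there are two unlabelled forests, with fragment sizes $0$ and $1$, so the mean is $1/2$. For $n=3$ the fragment sizes are $0,1,2$ and the mean is $1$. For $n=4$ there are six: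

| forest | $\mathrm{frag}$ | labelled copies |
|---|---|---|
| path on 4 vertices | 0 | 12 |
| star on 4 vertices | 0 | 4 |
| path on 3 vertices, plus a vertex | 1 | 12 |
| two disjoint edges | 2 | 3 |
| an edge, plus two vertices | 2 | 6 |
| four isolated vertices | 3 | 1 |

The unlabelled mean is $8/6=4/3$. The labelled mean is $(12+6+12+3)/38=33/38$. Erasing the labels shifts weight toward symmetric graphs, because these have few labelled copies; in this table they are also the fragmented ones.

## Double counting bridges, with and without labels

**The labelled argument.** The natural first step is to prove the labelled bound and then try to copy it. Count pairs $(G,\{u,v\})$ with $G\in\mathcal A_n$ and $u,v$ in distinct components of $G$. The map $(G,\{u,v\})\mapsto(G+uv,uv)$ is injective, since deleting the distinguished edge inverts it. Its values are pairs (graph in $\mathcal A_n$, bridge of that graph), because $\mathcal A$ is bridge-addable. Each graph has at most $n-1$ bridges, so there are at most $(n-1)|\mathcal A_n|$ pairs.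

On the other hand, let $G$ have component sizes $h_1,h_2,\dots$. Then $n-h_i\ge \mathrm{frag}(G)$ for each $i$, and $\sum_i h_i=n$, so the number of unordered pairs of vertices in distinct components is
$$\tfrac12\sum_i h_i(n-h_i)\ \ge\ \tfrac12\,n\,\mathrm{frag}(G). \tag{1}$$
Hence $\frac n2\sum_{G\in\mathcal A_n}\mathrm{frag}(G)\le (n-1)|\mathcal A_n|$, that is, $\mathbb E[\mathrm{frag}(R_n)]\le 2(1-1/n)<2$.

**Where the copy fails.** For unlabelled graphs we must count pairs $(G,\{u,v\})$ up to isomorphism. The injection survives, and so does the bound $n-1$ on the bridges. What is lost is (1): two pairs $\{u,v\}$ in the same orbit of $\mathrm{Aut}(G)$ now count once. For two disjoint cycles of length $m$ we have $n=2m$ and $\mathrm{frag}=m$, and there are $m^2=\frac12 n\,\mathrm{frag}$ pairs. They form a single orbit, so there is only one way, up to isomorphism, to add a bridge.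

What is left of the argument is worth keeping, since it shows that symmetry is the only obstruction. For a graph $G$ let $s(G)$ be the largest size of an orbit of $\mathrm{Aut}(G)$ on $V(G)$, and let
$$a(G)=\min\{|\mathrm{Aut}(G)|,\,s(G)^2\}.$$
For the cycle $C_5$ we have $|\mathrm{Aut}|=10$ and $s=5$, so $a=10$; for four isolated vertices $|\mathrm{Aut}|=24$ and $s=4$, so $a=16$.

**Theorem 1.** Let $\mathcal A$ be any bridge-addable class with $\tilde{\mathcal A}_n\neq\emptyset$. Then
$$\mathbb E\big[\mathrm{frag}(\tilde R_n)/a(\tilde R_n)\big]\le 2(1-1/n)<2 .$$
In particular, $\mathbb E[\mathrm{frag}(\tilde R_n)]<2+n\,\mathbb P(\mathrm{Aut}(\tilde R_n)\text{ is non-trivial})$.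

**Step 1: the injection on isomorphism classes.** This step bounds the average number of ways to add a bridge. Let $X(G)$ be the number of $\mathrm{Aut}(G)$-orbits on unordered pairs $\{u,v\}$ with $u,v$ in distinct components, and let $\beta(G)$ be the number of $\mathrm{Aut}(G)$-orbits on bridges of $G$. Call $(G,\{u,v\})$ and $(G',\{u',v'\})$ isomorphic if some isomorphism $G\to G'$ takes $\{u,v\}$ to $\{u',v'\}$. For one fixed $G$, isomorphism classes of such pairs are exactly orbits, so $\sum_{G\in\tilde{\mathcal A}_n}X(G)$ is the number of isomorphism classes of pairs. In the same way $\sum_{H\in\tilde{\mathcal A}_n}\beta(H)$ counts isomorphism classes of pairs (graph in $\mathcal A$ on $n$ vertices, bridge).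

The map $(G,\{u,v\})\mapsto(G+uv,uv)$ respects isomorphism. It is injective on classes: an isomorphism $G+uv\to G'+u'v'$ that takes the edge $uv$ to $u'v'$ is also an isomorphism $G\to G'$ taking $\{u,v\}$ to $\{u',v'\}$. Therefore
$$\sum_{G\in\tilde{\mathcal A}_n}X(G)\ \le\sum_{H\in\tilde{\mathcal A}_n}\beta(H)\ \le\ (n-1)\,|\tilde{\mathcal A}_n|,\qquad\text{i.e.}\qquad \mathbb E[X(\tilde R_n)]\le n-1. \tag{2}$$

**Step 2: the price of symmetry.** This step replaces (1). The orbit of $\{u,v\}$ has size at most $|\mathrm{Aut}(G)|$. Each of its elements has the form $\{gu,gv\}$, where $gu$ lies in the orbit of $u$ and $gv$ in that of $v$, so its size is also at most $s(G)^2$. Hence every orbit of pairs has at most $a(G)$ elements, and (1) gives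
$$X(G)\ \ge\ \frac{n\,\mathrm{frag}(G)}{2\,a(G)} .$$
With (2), $\mathbb E[\mathrm{frag}(\tilde R_n)/a(\tilde R_n)]\le\frac2n\,\mathbb E[X(\tilde R_n)]\le 2(1-1/n)$.

**Step 3: the last assertion.** If $\mathrm{Aut}(G)$ is trivial then $a(G)=1$, so such graphs contribute to $\mathbb E[\mathrm{frag}(\tilde R_n)]$ at most $\mathbb E[\mathrm{frag}(\tilde R_n)/a(\tilde R_n)]<2$. The others contribute at most $n\,\mathbb P(\mathrm{Aut}(\tilde R_n)\text{ is non-trivial})$, since $\mathrm{frag}\le n$. $\blacksquare$

*Check on the six forests with $n=4$*, in the order of the table: $X=0,0,2,1,2,1$ and $\beta=2,1,1,1,1,0$. Both sums are $6$, in agreement with (2). By contrast $\sum\frac n2\mathrm{frag}=2\cdot 8=16$, so $X\ge\frac n2\mathrm{frag}$ fails badly already here.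

## Symmetric pieces that outnumber everything else

Theorem 1 tells us what a counterexample must look like: at some sizes $n$, a fair share of the class must be fragmented and highly symmetric. Suppose the class contains $N$ connected graphs on $m$ vertices. On $2m$ vertices it then contains $\frac{N(N+1)}2$ disjoint unions of two of them, all with fragment size $m=n/2$. Bridge-addability forces the graphs obtained by joining the two halves with a bridge into the class. If $Q_1\not\cong Q_2$ are bridgeless and without non-trivial automorphisms, there are $m^2$ of these joined graphs, pairwise non-isomorphic: an isomorphism must preserve the unique bridge, hence map each $Q_i$ to itself, identically. In that case the joined graphs swamp the union. But if every piece has at most $K$ vertex orbits, each pair $\{Q_1,Q_2\}$ yields at most $K^2$ joined graphs, and the disjoint unions keep a share of about $1/(K^2+1)$. Two requirements remain: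

- The $N$ pieces must be so numerous that all other graphs on $2m$ vertices in the class are comparatively few.
- $K$ must stay small while $m\to\infty$.

**One ring is not enough.** The most symmetric choice is $K=1$: circulant graphs on $\mathbb Z_p$, with $p$ an odd prime, where $x$ is joined to $x+s$ for $s$ in a set $S=-S\subseteq\mathbb Z_p\setminus\{0\}$. There are only $2^{(p-1)/2}$ such sets, so there are at most $N^2\le 2^{p-1}$ unlabelled unions of two circulants. If the class contains the forests, these are swamped by trees. To see this, take a spine $v_1\cdots v_l$ with $l\ge2$, and attach $a_i$ leaves to $v_i$, where $a_1,a_l\ge1$ and the other $a_i\ge0$, with $n=\sum_i(a_i+1)$ vertices in total. No spine vertex is a leaf, so deleting the leaves recovers the spine, and the tree determines $(a_1,\dots,a_l)$ up to reversal. Subtracting $1$ from the first and last of the numbers $a_i+1$ gives a composition of $n-2$ into at least two positive parts, and all $2^{n-3}-1$ of these occur. For $n=2p$ we get at least $(2^{2p-3}-1)/2\ge 2^{2p-5}$ trees. So a random graph of the class is a union of two circulants with probability at most $2^{p-1}/2^{2p-5}=2^{4-p}$.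

**Several rings.** The way out is to take $K$ rings of prime length $p$ and join them in pairs in a way invariant under simultaneous rotation. Each of the $\binom K2$ pairs of rings has $2^p$ connection patterns, and this gives roughly $2^{pK(K-1)/2}=2^{m(K-1)/2}$ graphs on $m=Kp$ vertices. The exponential rate $2^{(K-1)/2}$ is as large as we please, while the number of orbits is at most $K$, whatever $p$ is. So first choose $K$ to beat the growth rate of the class built so far; then let $p$ be huge; then repeat at a much larger size.

**Theorem 2.** Let $\omega:\mathbb N\to(0,\infty)$ satisfy $\omega(n)\to\infty$. Let $\mathcal A_0$ be a bridge-addable decomposable class (possibly empty) for which there is $\gamma$ such that, for all $n\ge1$, at most $\gamma^n$ unlabelled connected graphs in $\mathcal A_0$ have $n$ vertices. Then there is a bridge-addable decomposable class $\mathcal A\supseteq\mathcal A_0$ such that, for infinitely many even $n$,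
$$\mathbb P\big(\mathrm{frag}(\tilde R_n)=n/2\big)\ \ge\ 2/\omega(n),\qquad\text{hence}\qquad \mathbb E[\mathrm{frag}(\tilde R_n)]\ \ge\ n/\omega(n).$$

**Why this disproves the statement.** Take $\omega(n)=\log(n+2)$ and $\mathcal A_0=\emptyset$: then $\mathbb E[\mathrm{frag}(\tilde R_n)]\ge n/\log(n+2)$ for infinitely many $n$, so no constant $c_{\mathcal A}$ exists. We can also take $\mathcal A_0$ to be the forests, because there are at most $4^n$ unlabelled trees on $n$ vertices (verified in an example below); so the statement fails even for classes that contain all forests. Moreover, no bound of the form $g(n)=o(n)$ holds for all such classes. Indeed, put $\omega(n)=n/(2\max\{g(n),1\})$, which tends to infinity; then $\mathbb E[\mathrm{frag}(\tilde R_n)]\ge 2\max\{g(n),1\}>g(n)$ infinitely often. Since $\mathrm{frag}\le n-1$ always, there is little room above this. The argument does not settle whether $\mathbb E[\mathrm{frag}(\tilde R_n)]\ge\varepsilon n$ infinitely often is possible with fixed $\varepsilon>0$.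

The rest of the notes proves Theorem 2.

## Rings of prime length with rotation-invariant joins

This section constructs many connected graphs with few vertex orbits. Let $K\ge2$, let $p>K$ be prime, and put $m=Kp$, $\Omega=\{1,\dots,K\}\times\mathbb Z_p$ and $\sigma(i,x)=(i,x+1)$.

**Definition (the family $\mathcal Y(K,p)$).** For sets $S_{ij}\subseteq\mathbb Z_p$ $(1\le i<j\le K)$ with $0\in S_{i,i+1}$ for each $i<K$, let $Y$ be the graph on $\Omega$ with edges

- $(i,x)(i,x+1)$ for all $i,x$, and
- $(i,x)(j,x+s)$ for all $i<j$, $x\in\mathbb Z_p$, $s\in S_{ij}$.

Let $\mathcal Y=\mathcal Y(K,p)$ be the set of these graphs.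

*Example.* Let $K=2$, $p=3$. There are four choices of $S_{12}\ni0$. The set $\{0\}$ gives the triangular prism, $\{0,1,2\}$ gives $K_6$, and each of $\{0,1\}$ and $\{0,2\}$ gives $K_6$ minus a perfect matching, the octahedron. So $|\mathcal Y|=4$, with three isomorphism classes.

**Step 1: basic properties.** We record what makes these graphs useful. Each $Y\in\mathcal Y$ is connected: since $p\ge3$, each $\{i\}\times\mathbb Z_p$ carries a $p$-cycle, and consecutive cycles are joined because $0\in S_{i,i+1}$. The rotation $\sigma$ is an automorphism of $Y$, and its orbits are the $K$ rings, so $\mathrm{Aut}(Y)$ has at most $K$ orbits on vertices. Finally, $S_{ij}=\{s:(i,0)(j,s)\in E(Y)\}$, so different choices give different graphs. There are $K(K-1)/2$ sets, with $K-1$ memberships forced, so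
$$|\mathcal Y|=2^{\,pK(K-1)/2-(K-1)} .$$

**Step 2: few members of $\mathcal Y$ are isomorphic to each other.** The graphs above are distinct as graphs on $\Omega$; this step controls how many of them coincide when labels are erased. Dividing by $m!$ would lose too much, since $m!$ grows faster than any exponential in $m$ (for fixed $K$, $|\mathcal Y|$ is only exponential in $m$). The remedy is that isomorphisms can be chosen to respect the rotation, up to a small error.

**Lemma 3.** Each $Y\in\mathcal Y$ is isomorphic to at most $(Kp^2)^K$ members of $\mathcal Y$.

*Proof.* The order of $\mathrm{Aut}(Y)$ divides $(Kp)!$. The multiples of $p$ up to $Kp$ are $p,2p,\dots,Kp$, and each is divisible by $p$ exactly once because $K<p$; so the $p$-part of $(Kp)!$ is $p^K$. Fix a Sylow $p$-subgroup $P$ of $\mathrm{Aut}(Y)$; then $|P|\le p^K$.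

Let $Y'\in\mathcal Y$ and let $\varphi:Y'\to Y$ be an isomorphism. Since $\sigma\in\mathrm{Aut}(Y')$, the permutation $\tau=\varphi\sigma\varphi^{-1}$ is an automorphism of $Y$, of order $p$. By Sylow's theorem the $p$-group generated by $\tau$ is conjugate in $\mathrm{Aut}(Y)$ to a subgroup of $P$, so $\alpha\tau\alpha^{-1}\in P$ for some $\alpha\in\mathrm{Aut}(Y)$. The map $\alpha\varphi$ is again an isomorphism $Y'\to Y$, and $(\alpha\varphi)\sigma(\alpha\varphi)^{-1}=\alpha\tau\alpha^{-1}$. Replacing $\varphi$ by $\alpha\varphi$, we may assume $\tau\in P$.

Now $\varphi(i,x)=\varphi(\sigma^x(i,0))=\tau^x\varphi(i,0)$. So $\varphi$ is determined by $\tau\in P$ and the $K$ values $\varphi(i,0)\in\Omega$, which leaves at most $p^K(Kp)^K=(Kp^2)^K$ possibilities for $\varphi$. Since $Y'=\varphi^{-1}(Y)$ is determined by $\varphi$, the lemma follows. $\square$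

**Step 3: the number of isomorphism classes.** Let $N(K,p)$ be the number of isomorphism classes in $\mathcal Y(K,p)$. By Lemma 3,
$$N(K,p)\ \ge\ 2^{\,pK(K-1)/2-K}\,(Kp^2)^{-K} .$$
The $(Kp)$-th root of the right side is $2^{(K-1)/2}\cdot 2^{-1/p}\cdot(Kp^2)^{-1/p}$, and for fixed $K$ the last two factors tend to $1$ as $p\to\infty$. So, for fixed $K$,
$$\liminf_{p\to\infty}N(K,p)^{1/(Kp)}\ \ge\ 2^{(K-1)/2}. \tag{3}$$

## Classes generated by pieces, and their growth

Next we turn a set of connected graphs into a bridge-addable decomposable class, and bound how many graphs this creates. A *piece* is a connected graph with at least one vertex.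

**Definition (generated class).** For a set $\mathcal P$ of pieces, closed under isomorphism, $\langle\mathcal P\rangle$ is the class of graphs $G$ having a set $F$ of bridges of $G$ such that every component of $G-F$ is in $\mathcal P$.

*Example.* If $\mathcal P=\{K_1\}$, then $F$ must contain all edges, so all edges are bridges: $\langle\{K_1\}\rangle$ is the class of forests.

**Lemma 4.** $\langle\mathcal P\rangle$ is bridge-addable and decomposable.

*Proof.* Let $F$ witness $G\in\langle\mathcal P\rangle$, and let $u,v$ be in distinct components of $G$. Adding $uv$ creates no cycle, so $uv$ and all $f\in F$ are bridges of $G+uv$. Since $(G+uv)-(F\cup\{uv\})=G-F$, the set $F\cup\{uv\}$ witnesses $G+uv\in\langle\mathcal P\rangle$. For decomposability, the bridges of $G$ are exactly the bridges of its components, so a witness for $G$ restricts to witnesses for the components, and the union of witnesses for the components is a witness for $G$. $\square$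

**Step 4: peeling off one piece.** We need to know how a graph in $\langle\mathcal P\rangle$ looks from one of its pieces. First, each $f\in F$ joins two different components of $G-F$: its ends are already separated in $G-f$.

**Lemma 5.** Let $F$ be a set of bridges of a graph $G$, let $Q$ be a component of $G-F$, and let $F_Q$ be the set of edges of $F$ with an end in $Q$. Each $f\in F_Q$ can be written $f=u_fw_f$ with $u_f\in V(Q)$ and $w_f\notin V(Q)$. Let $G_f$ be the component of $G-F_Q$ containing $w_f$. Then:

- the graphs $G_f$ $(f\in F_Q)$ are disjoint from $Q$ and pairwise disjoint, no edge joins two of them, and $f$ is the only edge joining $G_f$ to $Q$;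
- $Q$ and the graphs $G_f$ cover exactly the vertices of the component of $G$ containing $Q$;
- $F\cap E(G_f)$ is a set of bridges of $G_f$, and the components of $G_f-(F\cap E(G_f))$ are components of $G-F$ other than $Q$.

*Proof.* No edge of $F$ has both ends in $Q$, as just noted, so each $f\in F_Q$ has exactly one end in $Q$. Every edge between $V(Q)$ and the rest of $G$ lies in $F$, because $Q$ is a component of $G-F$; so these edges are exactly $F_Q$.

If $G_f$ met $Q$, there would be a path from $w_f$ to $Q$ avoiding $F_Q$, and, continuing inside the connected graph $Q$, a walk from $w_f$ to $u_f$ avoiding $f$; but $f$ is a bridge. If $G_f=G_{f'}$ with $f\ne f'$, we could go from $u_f$ to $u_{f'}$ inside $Q$, along $f'$ to $w_{f'}$, and then inside $G_f$ to $w_f$, avoiding $f$: again impossible. So the $G_f$ are different components of $G-F_Q$, hence disjoint. Edges of $F_Q$ have an end in $Q$, so no edge of $G$ joins two of the $G_f$. An edge joining $G_f$ to $Q$ is some $f'\in F_Q$ with $w_{f'}\in V(G_f)$, so $G_{f'}=G_f$ and $f'=f$.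

Let $z\notin V(Q)$ be in the component of $G$ containing $Q$. Take a path from $Q$ to $z$ and look at its last vertex in $Q$. The next edge is some $f\in F_Q$, and the rest of the path avoids $Q$, hence avoids $F_Q$; so $z\in V(G_f)$. Conversely each $G_f$ is attached to $Q$ by $f$.

Finally, a bridge of $G$ lying in $G_f$ is on no cycle of $G_f$, so it is a bridge of $G_f$. The only edge of $G$ leaving $V(G_f)$ is $f\in F$, so the components of $G-F$ that meet $V(G_f)$ are contained in it, and they are the components of $G_f-(F\cap E(G_f))$. $\square$

**Step 5: encoding by structures.** This step gives an upper bound on the number of unlabelled graphs in $\langle\mathcal P\rangle$ by counting more redundant, but recursive, objects. Let $r_n$ be the number of isomorphism classes of vertex-rooted graphs $(Q,v)$ with $Q\in\mathcal P$, $|Q|=n$ (a finite number), and let $R(y)=\sum_n r_ny^n$. Suppose that $R$ has positive radius of convergence. Fix one representative of each rooted isomorphism class.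

**Definition (structure).** A *structure* consists, recursively, of a representative $(Q,v)$ and, for each $u\in V(Q)$, a finite (possibly empty) sequence of structures. Its *size* is $|Q|$ plus the sizes of all structures in these sequences. It *describes* a rooted graph: join each $u$ by an edge to the root of each graph described by a structure in its sequence, and take $v$ as the root. Let $D(x)=\sum_n d_nx^n$, where $d_n$ is the number of structures of size $n$.

*Example.* For $\mathcal P=\{K_1\}$ we have $R(y)=y$, and structures are plane rooted trees: a root with an ordered sequence of subtrees. There are $d_3=2$ of size $3$.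

**Lemma 6.** Every vertex-rooted connected graph $(G,v)$ with $G\in\langle\mathcal P\rangle$ is described, up to isomorphism, by some structure.

*Proof.* Induct on $|G|$. Let $F$ witness $G\in\langle\mathcal P\rangle$, and let $Q\in\mathcal P$ be the component of $G-F$ containing $v$. By Lemma 5, and since $G$ is connected, $G$ consists of $Q$ and the graphs $G_f$, each joined to $Q$ only by the edge $f=u_fw_f$. Each $G_f$ is connected, has fewer vertices than $G$, and lies in $\langle\mathcal P\rangle$, with witness $F\cap E(G_f)$. By induction $(G_f,w_f)$ is described by some structure. Identify $(Q,v)$ with its representative, and list, at each $u\in V(Q)$, the structures for those $f$ with $u_f=u$, in any order. The result describes $(G,v)$. $\square$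

**Step 6: a growth bound.** We turn information on $R$, which involves pieces only, into information on $D$.

**Lemma 7.** If $y>0$ and $R(y)\le\frac12$, then $D(y/2)\le\frac12$.

*Proof.* Let $D^{(h)}$ be the series counting structures of nesting depth at most $h$, with $D^{(0)}=0$. A structure of depth at most $h+1$ is a representative with, say, $n$ vertices, each carrying a finite sequence of structures of depth at most $h$. A vertex together with its sequence has generating function $x\sum_{l\ge0}D^{(h)}(x)^l=x/(1-D^{(h)}(x))$. Therefore
$$D^{(h+1)}(x)=\sum_n r_n\Big(\frac{x}{1-D^{(h)}(x)}\Big)^n=R\Big(\frac{x}{1-D^{(h)}(x)}\Big).$$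
All coefficients are non-negative, so this also holds for numbers $x>0$ with $D^{(h)}(x)<1$. Put $x=y/2$. If $D^{(h)}(x)\le\frac12$, then $x/(1-D^{(h)}(x))\le 2x=y$, so $D^{(h+1)}(x)\le R(y)\le\frac12$. Since $D^{(0)}=0$, we get $D^{(h)}(x)\le\frac12$ for all $h$. A structure has depth at most its size, so $D^{(h)}(x)$ increases to $D(x)$ as $h\to\infty$ (monotone convergence), and $D(x)\le\frac12$. $\square$

*Example.* For $\mathcal P=\{K_1\}$, $R(\frac12)=\frac12$, so $D(\frac14)\le\frac12$ and $d_n\le\frac12 4^n$. By Lemma 6 every tree, rooted anywhere, is described by a structure, so there are at most $4^n$ unlabelled trees on $n$ vertices, as promised. (The bound is attained: $D=x/(1-D)$ gives $D(x)=\frac12(1-\sqrt{1-4x})$, and $D(\frac14)=\frac12$.)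

## Choosing the number of rings before their length

**Step 7: the construction.** We now build $\mathcal A$ by adding, at rapidly increasing sizes, families of ring graphs that overwhelm everything added before. Let $\mathcal P_0$ be the set of connected graphs in $\mathcal A_0$. We choose inductively sets $\mathcal B_k$ $(k\ge1)$ of pieces, all those in $\mathcal B_k$ having $m_k$ vertices, and put $\mathcal P_k=\mathcal P_0\cup\mathcal B_1\cup\dots\cup\mathcal B_k$. Let $R_k,D_k$ be the series of Step 5 for $\mathcal P_k$.

The series $R_0$ has positive radius of convergence, since its coefficients satisfy $r_n\le n\gamma^n$: a graph on $n$ vertices has at most $n$ rootings. The difference $R_k-R_{k-1}$ has only finitely many non-zero coefficients. So every $R_k$ has positive radius of convergence; also $R_k(0)=0$. By continuity at $0$ we can choose $0<x_k\le1$ with $R_k(2x_k)\le\frac12$. By Lemma 7 with $y=2x_k$,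
$$D_k(x_k)\le\tfrac12,\qquad \gamma_k:=1/x_k\ge1. \tag{4}$$

Given $\mathcal P_{k-1}$ and $\gamma_{k-1}$, first choose $K_k\ge2$ with $2^{(K_k-1)/2}>2\gamma_{k-1}$. Then, with $K_k$ now fixed and $m_k:=K_kp_k$, choose a prime $p_k>K_k$ so large that

- $N_k:=N(K_k,p_k)\ge4(2\gamma_{k-1})^{m_k}$;
- $m_k>2m_{k-1}$ (for $k\ge2$);
- $\omega(2m_k)\ge2(K_k^2+3)$.

The first is possible by (3): pick $c$ with $2\gamma_{k-1}<c<2^{(K_k-1)/2}$; then $N(K_k,p)\ge c^{K_kp}$ for all large $p$, and $(c/2\gamma_{k-1})^{K_kp}\ge4$ for all large $p$. The third is possible because its right side does not depend on $p_k$ and $\omega\to\infty$.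

Let $\mathcal B_k$ be the set of all graphs isomorphic to a member of $\mathcal Y(K_k,p_k)$; it contains $N_k$ unlabelled graphs. Finally put $\mathcal P=\bigcup_k\mathcal P_k$ and $\mathcal A=\langle\mathcal P\rangle$. By Lemma 4, $\mathcal A$ is bridge-addable and decomposable. It contains $\mathcal A_0$: the components of a graph in $\mathcal A_0$ are in $\mathcal P_0$, as $\mathcal A_0$ is decomposable, so $F=\emptyset$ is a witness.

## Counting the graphs on $2m_k$ vertices

Fix $k$ and write $m=m_k$, $K=K_k$, $N=N_k$, $\gamma=\gamma_{k-1}$, $x_0=x_{k-1}$, $D=D_{k-1}$. Thus $D(x_0)\le\frac12$, $\gamma=1/x_0$ and $N\ge4(2\gamma)^m$.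

For each $G\in\tilde{\mathcal A}_{2m}$ fix a witness $F$. The components of $G-F$ have at most $2m$ vertices, and $m_{k+1}>2m$, so all are in $\mathcal P_k$. Let $j$ be the number of them in $\mathcal B_k$. These have $m$ vertices each, so $j\in\{0,1,2\}$, and the other components are in $\mathcal P_{k-1}$. We say that $G$ has type $j$, and bound the number of graphs of each type.

**Step 8: type 2.** These are the graphs made of two ring pieces; here the small number of orbits is used. Now $G-F$ consists of exactly two pieces $Q_1,Q_2\in\mathcal B_k$, and each edge of $F$ joins $Q_1$ to $Q_2$. Two such edges would lie on a common cycle, as $Q_1$ and $Q_2$ are connected; so $|F|\le1$. If $F=\emptyset$, then $G$ is the disjoint union of $Q_1$ and $Q_2$. If $|F|=1$, then $G$ is determined up to isomorphism by $\{Q_1,Q_2\}$ and the orbits of the end-vertices of the bridge in $Q_1$ and $Q_2$, because automorphisms of $Q_1$ and of $Q_2$ can be applied independently. This gives at most $K^2$ graphs for each $\{Q_1,Q_2\}$. There are $\frac{N(N+1)}2$ unordered choices of the two isomorphism classes, repetition allowed, so type 2 contributes at most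
$$(1+K^2)\,\frac{N(N+1)}2$$
graphs.

**Step 9: type 0.** These are the graphs built from old pieces only; the growth bound shows that they are few. Here $G\in\langle\mathcal P_{k-1}\rangle$, and so is each of its components. Order the components arbitrarily and root each arbitrarily. By Lemma 6, $G$ is described by a sequence of structures for $\mathcal P_{k-1}$ of total size $2m$. By (4) the number of such sequences is
$$[x^{2m}]\frac1{1-D(x)}\ \le\ \frac{x_0^{-2m}}{1-D(x_0)}\ \le\ 2\gamma^{2m}.$$

**Step 10: type 1.** These are the graphs with one ring piece, to which old material is attached. Let $Q\in\mathcal B_k$ be that piece. By Lemma 5, deleting the edges of $F$ incident with $Q$ leaves $Q$, the graphs $G_f$, each joined to one vertex of $Q$ by the one edge $f$, and the remaining components of $G$. All of these except $Q$ are connected graphs in $\langle\mathcal P_{k-1}\rangle$, because $Q$ is the only component of $G-F$ in $\mathcal B_k$.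

So $G$ is determined up to isomorphism by the isomorphism class of $Q$ ($N$ choices), one sequence of structures for each of the $m$ vertices of a fixed representative of $Q$ (describing the $(G_f,w_f)$ attached there), and one more sequence of structures for the other components, rooted arbitrarily. The structures have total size $2m-m=m$. The number of such data is
$$N\,[x^m]\,(1-D(x))^{-(m+1)}\ \le\ N\,x_0^{-m}\,(1-D(x_0))^{-(m+1)}\ \le\ N\,2^{m+1}x_0^{-m}=2N(2\gamma)^m .$$

**Step 11: comparison.** We now use $N\ge4(2\gamma)^m$ to see that types 0 and 1 are harmless. Since $(2\gamma)^m\le N/4$ and $4^{-m}\le\frac14$,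
$$2\gamma^{2m}=2\cdot4^{-m}(2\gamma)^{2m}\le 2\cdot\frac14\cdot\frac{N^2}{16}=\frac{N^2}{32},\qquad 2N(2\gamma)^m\le\frac{N^2}2 .$$
Their sum is less than $N^2\le 2\cdot\frac{N(N+1)}2$. Adding type 2,
$$|\tilde{\mathcal A}_{2m}|\ \le\ (K^2+3)\,\frac{N(N+1)}2 .$$

**Step 12: the fragment size.** It remains to exhibit enough fragmented graphs. The $\frac{N(N+1)}2$ disjoint unions $Q_1\cup Q_2$ with $Q_1,Q_2\in\mathcal B_k$ are pairwise non-isomorphic and all lie in $\mathcal A$ (with $F=\emptyset$). Each has two components with $m$ vertices, so its fragment size is exactly $m$. Hence, with $n=2m_k$ and by the choice $\omega(2m_k)\ge2(K_k^2+3)$,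
$$\mathbb P\big(\mathrm{frag}(\tilde R_n)=n/2\big)\ \ge\ \frac1{K_k^2+3}\ \ge\ \frac2{\omega(n)},\qquad \mathbb E[\mathrm{frag}(\tilde R_n)]\ \ge\ \frac n2\cdot\frac2{\omega(n)}=\frac n{\omega(n)} .$$
This holds for every $k\ge1$, and the $m_k$ are strictly increasing, so it holds for infinitely many even $n$. This proves Theorem 2, and the statement in question is disproved. $\blacksquare$
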